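# A theory with the Schröder–Bernstein property and a definable piece without it

## 1. Elementary bi-embeddability and isomorphism

All theories are first-order and may be uncountable unless we say otherwise. An elementary embedding $f:M\to N$ is a map with $M\models\theta(\bar a)\iff N\models\theta(f(\bar a))$ for all formulas $\theta$ and tuples $\bar a$ from $M$. The Cantor–Bernstein theorem for sets says that two sets that inject into each other are in bijection. The first definition asks for the same behavior from the models of a theory.

**Definition (Schröder–Bernstein property).** A complete theory $T$ has the *SB property* if, whenever $M,N\models T$, $M$ is elementarily embeddable into $N$ and $N$ is elementarily embeddable into $M$, then $M\cong N$.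

The theory of infinite sets in the empty language has SB: an elementary embedding is in particular an injection, and Cantor–Bernstein gives a bijection, which is an isomorphism.

The theory DLO of dense linear orders without endpoints fails SB. Take $(\mathbb R,<)$ and $(\mathbb R\setminus\{0\},<)$. Both are models. The inclusion $\mathbb R\setminus\{0\}\subseteq\mathbb R$ and the map $x\mapsto e^x$ from $\mathbb R$ to $\mathbb R\setminus\{0\}$ preserve the order, so they are elementary by quantifier elimination for DLO. The two orders are not isomorphic: in $\mathbb R$ every nonempty set that is bounded above has a supremum, while the negative elements of $\mathbb R\setminus\{0\}$ have no supremum there.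

## 2. Induced structure and definable closure

**Definition (induced structure).** Let $T$ be complete, $M\models T$, and let $\varphi(\bar x)$ be a formula without parameters. The structure $\varphi(M)$ *with all the induced definable structure from $M$* has universe $\varphi(M)$ and, for each $n\ge1$ and each $\emptyset$-definable $D\subseteq M^{n|\bar x|}$, a relation symbol interpreted as $D\cap\varphi(M)^n$. Its theory is called $T'$.

If we index the symbols by the formulas that define the sets $D$, then a sentence about $\varphi(M)$ translates into a sentence about $M$. Since $T$ is complete, $T'$ does not depend on $M$. We shall often use this in the following form: *a first-order statement about the induced structure that is true in $\varphi(M)$ for some $M\models T$ belongs to $T'$.*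

Here is an example to keep in mind. Let $P$ be a countably infinite set split into two infinite halves $P_0,P_1$, add two points $s_0,s_1$, and let $M=P\cup\{s_0,s_1\}$ with the predicate $P$ and the relation $R=\{(s_j,x):x\in P_j\}$. Let $\varphi(x)$ be $P(x)$. The equivalence relation $E$ with classes $P_0,P_1$ is induced, because $E(x,y)\iff\exists s\,(R(s,x)\wedge R(s,y))$ on $P$. Nothing else is. Indeed every permutation of $P$ preserving $E$ extends to an automorphism of $M$ (if it swaps the halves, swap $s_0$ and $s_1$), so every $\emptyset$-definable subset of $P^n$ is invariant under $\mathrm{Aut}(P,E)$. Every finite partial isomorphism of $(P,E)$ extends to an automorphism, so an orbit of $\mathrm{Aut}(P,E)$ on $P^n$ is described by the equalities and $E$-relations among the coordinates. There are finitely many such orbits, and an invariant set is a union of some of them. So the induced structure on $P$ is that of $(P,E)$. Each single point $s_j$ picks out a half, but the induced structure knows only that there are two halves.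

**Definition (definable closure).** For $C\subseteq M$, $\mathrm{dcl}(C)$ is the set of elements $b$ such that, for some formula $\psi(y,\bar z)$ and some tuple $\bar c$ from $C$, $b$ is the only solution of $\psi(y,\bar c)$ in $M$.

In the example, $s_0\in\mathrm{dcl}(P)$: for $x\in P_0$, $s_0$ is the only $s$ with $R(s,x)$. If instead the elements outside $P$ form a set without any structure and with at least two elements, then none of them lies in $\mathrm{dcl}(P)$, because permutations of the outside that fix $P$ pointwise are automorphisms.

## 3. Passing the failure of SB from $\varphi(M)$ to $M$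

Suppose the theory of a definable piece has two bi-embeddable, non-isomorphic models. Must the whole theory have such a pair too? The following conjecture, taken from John Goodrick, "When does elementary bi-embeddability imply isomorphism?", arXiv:0705.1849 (2007), says yes.

**Conjecture.** Suppose $T$ is a complete theory, $M\models T$, $\varphi(\bar x)$ is a formula in $T$, and $T'$ is the theory of the structure $\varphi(M)$ with all the induced definable structure from $M$. If $T'$ does not have the SB property, then neither does $T$.

We try the easiest cases. If $\varphi(x)$ is $x=x$, then $T'$ is $T$ with names for its definable sets, and the statement is trivial. If $\varphi(M)$ is finite (possibly empty), then $T'$ has only one model up to isomorphism, so it has SB and there is nothing to show.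

For a case with a genuine outside, let $T$ say that $P$ carries a dense linear order without endpoints and that the complement of $P$ is infinite with no structure. A direct back-and-forth shows that $T$ is complete with quantifier elimination in $\{P,<\}$, so the induced theory on $P$ is DLO, which fails SB. So does $T$: the models $\mathbb R\sqcup\mathbb N$ and $(\mathbb R\setminus\{0\})\sqcup\mathbb N$ are bi-embeddable, by the embeddings of Section 1 together with the identity of $\mathbb N$, and they are not isomorphic, because an isomorphism would restrict to the $P$-parts.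

These cases suggest a proof. Take bi-embeddable, non-isomorphic models $N',N''$ of $T'$, put models $M',M''$ of $T$ above them, and extend the embeddings. An isomorphism $M'\cong M''$ would restrict to $N'\cong N''$, so all we need is that embeddings $N'\to N''$ extend to embeddings $M'\to M''$. The next section shows that this works when $M$ can be rebuilt from $\varphi(M)$.

## 4. The case $M=\mathrm{dcl}(\varphi(M))$

**Proposition 1.** Let $T$ be any complete theory and $\varphi(\bar x)$ a formula such that, in every $M\models T$, each element is in the definable closure of (the coordinates of) $\varphi(M)$. If $T'$ fails SB, then $T$ fails SB.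

Replacing function and constant symbols by their graphs changes neither elementary embeddings nor isomorphisms nor definable sets, so we take the language $L$ of $T$ relational. Since $T'$ fails SB, $\varphi(M)$ is infinite. Put $k=|\bar x|\ge1$.

**Step 1: finitely many definable functions cover $M$.** The purpose is to name every element of $M$ by a tuple from $\varphi(M)$ in a uniform way. For an $L$-formula $\psi(y;\bar x_1,\dots,\bar x_q)$ with $q\ge1$, let $D_\psi$ be the $\emptyset$-definable set of those $(\bar c_1,\dots,\bar c_q)\in\varphi(M)^q$ for which $\psi(y;\bar c_1,\dots,\bar c_q)$ has exactly one solution, and let $f_\psi$ send the tuple to this solution. By hypothesis every element of every model is a value of some $f_\psi$ (use dummy tuples to get $q\ge1$; $\varphi(M)\neq\emptyset$). So $T$ together with all formulas "$y$ is not a value of $f_\psi$" is unsatisfiable. By compactness there are $\psi_1,\dots,\psi_r$ such that in every model of $T$ the images of $f_i=f_{\psi_i}$ cover $M$. Let $D_i=D_{\psi_i}$, a set of $k_i$-tuples of elements of $\varphi(M)$.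

**Step 2: build a model $I(N')$ of $T$ from a model $N'$ of $T'$.** For an $L$-formula $\theta(z_1,\dots,z_l)$ with $l\ge1$ (dummy variables allowed) and indices $i_1,\dots,i_l$, the set
$$\{(\bar c_1,\dots,\bar c_l)\in D_{i_1}\times\dots\times D_{i_l}: M\models\theta(f_{i_1}(\bar c_1),\dots,f_{i_l}(\bar c_l))\}$$
is $\emptyset$-definable, so it is one of the induced relations. Call it $P^\theta_{i_1\dots i_l}$. In $N'\models T'$ the symbols for $D_i$ and $P^\theta_{i_1\dots i_l}$ have interpretations too. Let $I(N')$ have universe $\bigsqcup_iD_i(N')/{\sim}$, where $\bar c\in D_i(N')$ and $\bar c'\in D_j(N')$ satisfy $\bar c\sim\bar c'$ iff $P^{z_1=z_2}_{ij}(\bar c,\bar c')$, that is, iff the induced relation "$f_i(\bar c)=f_j(\bar c')$" holds. For an $l$-ary $R\in L$ let $R([\bar c_1],\dots,[\bar c_l])$ hold iff $P^{R}_{i_1\dots i_l}(\bar c_1,\dots,\bar c_l)$ does. That $\sim$ is an equivalence relation and that $R$ is well defined is expressed by first-order statements true in $\varphi(M)$, hence by sentences of $T'$. Some $D_i(N')$ is nonempty, so $I(N')\neq\emptyset$.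

**Step 3: truth in $I(N')$ is read off in $N'$.** We claim that for all $\theta(z_1,\dots,z_l)$ with $l\ge1$ and all $\bar c_j\in D_{i_j}(N')$,
$$I(N')\models\theta([\bar c_1],\dots,[\bar c_l])\iff N'\models P^\theta_{i_1\dots i_l}(\bar c_1,\dots,\bar c_l).\tag{1}$$
For atomic $\theta$ this is the definition. (If variables are repeated or absent, $T'$ contains the sentences relating the corresponding symbols.) For negation, $T'$ says that $P^{\neg\theta}_{i_1\dots i_l}$ is the complement of $P^{\theta}_{i_1\dots i_l}$ in $D_{i_1}\times\dots\times D_{i_l}$; conjunctions are similar. For $\exists z\,\theta(z,z_1,\dots,z_l)$: in $\varphi(M)$, since the images of the $f_j$ cover $M$, $P^{\exists z\theta}_{i_1\dots i_l}(\bar c_1,\dots,\bar c_l)$ is equivalent to $\bigvee_{j=1}^r\exists\bar c_0\in D_j\;P^{\theta}_{j\,i_1\dots i_l}(\bar c_0,\bar c_1,\dots,\bar c_l)$. This equivalence is a sentence of $T'$, so it holds in $N'$, and with the induction hypothesis it gives (1).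

**Step 4: three consequences.** First, $I(N')\models T$. Read a sentence $\theta\in T$ as a formula in one dummy variable. Then $P^\theta_i=D_i$ in $\varphi(M)$, hence in $N'$, and (1) applies. Second, an elementary $g:N'\to N''$ induces $I(g):I(N')\to I(N'')$, $[\bar c]\mapsto[g(\bar c)]$. Since $g$ preserves the relations $D_i$ and $P^\theta_{i_1\dots i_l}$ both ways, $I(g)$ is well defined, and by (1) it is elementary. Third, $N'$ is isomorphic to $\varphi(I(N'))$ with its induced structure. For $\bar\imath=(i_1,\dots,i_k)$ let $E_{\bar\imath}(\bar m,\bar c_1,\dots,\bar c_k)$ be the induced relation "$\bar m=(f_{i_1}(\bar c_1),\dots,f_{i_k}(\bar c_k))$", where $\bar m$ is one element of $\varphi(M)$. The following hold in $\varphi(M)$ and are sentences of $T'$: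

* Every $\bar m$ satisfies $E_{\bar\imath}(\bar m,\bar c_1,\dots,\bar c_k)$ for some $\bar\imath$ and some $\bar c_j$.
* If $E_{\bar\imath}(\bar m,\bar c_1,\dots,\bar c_k)$ and $E_{\bar\jmath}(\bar m',\bar c_1',\dots,\bar c_k')$, then $\bar m=\bar m'$ iff $\bar c_l\sim\bar c'_l$ for all $l$.
* $P^\varphi_{\bar\imath}(\bar c_1,\dots,\bar c_k)$ holds iff some $\bar m$ satisfies $E_{\bar\imath}(\bar m,\bar c_1,\dots,\bar c_k)$.
* If $D$ is defined by $\theta$ and $\bar m_1,\dots,\bar m_n$ are related by the relations $E$ to tuples of $\bar c$'s, then $D(\bar m_1,\dots,\bar m_n)$ holds iff $P^\theta$ (with the matching indices) holds of these $\bar c$'s.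

By the first two, $e(\bar m)=([\bar c_1],\dots,[\bar c_k])$ is a well-defined injection $N'\to I(N')^k$. By the third and (1), its image is $\varphi(I(N'))$. By the fourth and (1), it respects all induced relations.

**Step 5: conclusion.** Let $N',N''\models T'$ be elementarily bi-embeddable and not isomorphic. Then $I(N')$ and $I(N'')$ are models of $T$ and are bi-embeddable. An isomorphism between them would restrict to $\varphi(I(N'))\cong\varphi(I(N''))$ with induced structure, giving $N'\cong N''$, a contradiction. $\square$

Without the hypothesis, an element outside $\mathrm{dcl}(\varphi(M))$ is a choice not recorded in $\varphi(M)$, and an embedding $N'\to N''$ may be incompatible with every way of making this choice. This is the point where the proof stops, and it tells us how to look for a counterexample: the outside should kill the embeddings of the inside, while leaving no trace on the inside that first-order logic can see.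

## 5. Cardinal-valued functions up to translation

The failure of SB that we shall use comes from a fact about functions. Let $X$ be an abelian group and consider functions $\mu$ from $X$ to cardinals. Say that $\mu$ *maps into* $\mu'$ by the translation $s\in X$ if $\mu(\xi)\le\mu'(\xi+s)$ for all $\xi$, and that $\mu$ and $\mu'$ are *equivalent* if $\mu(\xi)=\mu'(\xi+s)$ for some $s$ and all $\xi$.

If only $s=0$ is allowed, then $\mu\le\mu'\le\mu$ gives $\mu=\mu'$, so a Schröder–Bernstein theorem holds. With arbitrary translations it fails already for $X=\mathbb Z$. Let $\mu_0(k)=2k+1$ for $k\ge0$ and $\mu_0(k)=0$ for $k<0$, and let $\mu_1$ be $\mu_0$ except that $\mu_1(0)=2$. For $k\ge0$ both $\mu_0(k)$ and $\mu_1(k)$ are at most $2k+2<2k+3=2(k+1)+1$, so each function maps into the other by $s=1$. They are not equivalent: both have support $\{0,1,2,\dots\}$, so the translation would have to be $0$, but $\mu_0(0)\neq\mu_1(0)$.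

So we want a theory $T'$ whose models are sets of objects with labels in a group $X$, the labels being determined only up to a common translation, and a theory $T$ in which an origin for the labels is fixed. The difficulty is to fix the origin without letting $T'$ see it.

## 6. The theory $\Sigma'$: torsors labeled by $p$-adic differences

We recall the algebra. Fix a prime $p$. $\mathbb Z_{(p)}$ is the ring of fractions $a/b$ with $a,b\in\mathbb Z$, $p\nmid b$. $\mathbb Z_p=\varprojlim\mathbb Z/p^n$ is the ring of sequences $(z_n)_{n\ge1}$ with $z_n\in\mathbb Z/p^n$ and $z_{n+1}$ reducing to $z_n$. It is torsion-free and uncountable, integers prime to $p$ are invertible in it, and $z\in p^e\mathbb Z_p$ iff $z_e=0$ (with no condition if $e=0$). We have $\mathbb Z_{(p)}\subset\mathbb Z_p$, and $\mathbb Z_{(p)}\cap p^n\mathbb Z_p=p^n\mathbb Z_{(p)}$, because $a/b$ vanishes modulo $p^n$ iff $p^n\mid a$.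

**Definition (torsor).** A *torsor* of a group $V$ is a nonempty set on which $V$ acts freely and transitively.

For example, each coset $x+\mathbb Z_{(p)}$ in $\mathbb Z_p$ is a torsor of $\mathbb Z_{(p)}$ under addition: it is a copy of the group in which no origin has been chosen. Each orbit of a free action is a torsor.

**Definition (the theory $\Sigma'$).** The language $L'$ has unary predicates $V,Q$, ternary relations $\mathrm{Add},\mathrm{Act}$, and unary $R_{n,k}$ and binary $D_{n,k}$ for $n\ge1$, $k\in\mathbb Z/p^n$. Put $A=Q$. The axioms of $\Sigma'$ are:

* (A1) $V$ and $Q$ partition the universe; $\mathrm{Add}\subseteq V^3$, $\mathrm{Act}\subseteq V\times A\times A$, $R_{n,k}\subseteq V$, $D_{n,k}\subseteq A^2$.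
* (A2) $\mathrm{Add}$ is the graph of addition of a torsion-free abelian group on $V$, divisible by every prime $q\ne p$.
* (A3) For each $n$, "$\rho_n(v)=k\iff R_{n,k}(v)$" defines a surjective homomorphism $\rho_n:V\to\mathbb Z/p^n$ with kernel $p^nV$, and $\rho_{n+1}$ reduces to $\rho_n$.
* (A4) $\mathrm{Act}$ is the graph of a free action $(v,a)\mapsto a+v$ of $V$ on $A$, and $Q$ contains infinitely many orbits.
* (A5) "$\delta_n(a,b)=k\iff D_{n,k}(a,b)$" defines functions $\delta_n:A^2\to\mathbb Z/p^n$, with $\delta_{n+1}$ reducing to $\delta_n$, with $\delta_n(a,b)+\delta_n(b,c)=\delta_n(a,c)$, and with $\delta_n(a+v,b)=\delta_n(a,b)+\rho_n(v)$.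

All of this is first-order. Put $\rho=(\rho_n)_n:V\to\mathbb Z_p$, a homomorphism, and $\delta=(\delta_n)_n:A^2\to\mathbb Z_p$. From (A5) we get $\delta(a,a)=0$, then $\delta(b,a)=-\delta(a,b)$, and then
$$\delta(a+v,b+w)=\delta(a,b)+\rho(v)-\rho(w).\tag{2}$$
"Orbit" always means $V$-orbit.

The simplest example is $V=\mathbb Z_{(p)}$ with $\rho$ the inclusion, and (a disjoint copy of) $Q=\mathbb Z_p$ with the action by addition and $\delta(x,y)=x-y$. The kernel of $\rho_n$ is $\mathbb Z_{(p)}\cap p^n\mathbb Z_p=p^n\mathbb Z_{(p)}$, as (A3) requires. The orbits are the cosets of $\mathbb Z_{(p)}$, and there are infinitely many because $\mathbb Z_p$ is uncountable. So $\Sigma'$ is consistent.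

In a model put $B=\rho(V)$. For orbits $O,O'\subseteq Q$ with $a\in O$, $b\in O'$, (2) shows that $\delta(a,b)+B\in\mathbb Z_p/B$ depends only on $O$ and $O'$. So the orbits carry labels in $\mathbb Z_p/B$ that are determined only up to a common translation. This is the situation of Section 5.

## 7. One point is too visible, a torsor is not: the theory $\Sigma$

The first thing to try is to add to a model of $\Sigma'$ one new point $s$ as an origin, with values $u_n(a)=\delta_n(a,s)$ recorded by $D_{n,k}(a,s)$, so that $u=(u_n)_n:Q\to\mathbb Z_p$ satisfies $u(a+v)=u(a)+\rho(v)$ and $u(a)-u(b)=\delta(a,b)$. Let $M$ be such a structure, let $\varphi$ define $V\cup Q$ in $M$, and let $T_1'$ be the induced theory. Since $s$ is the only element outside $V\cup Q$, the set $U_{n,k}=\{a\in Q:u_n(a)=k\}$ is $\emptyset$-definable in $M$. It is not definable in the $L'$-structure: choose $v$ with $\rho_n(v)\ne0$; the map that is the identity on $V$ and $a\mapsto a+v$ on $Q$ is an $L'$-automorphism by (2), and it takes $U_{n,k}$ to the different set $U_{n,k+\rho_n(v)}$ (all these sets are nonempty and pairwise disjoint). So $T_1'$ contains the origin.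

This ruins the example: $T_1'$ has SB. Every induced relation is definable from $L'$ and the $U_{n,k}$: in a formula over $M$, split each quantifier into a quantifier over $V\cup Q$ and the case of the value $s$, and replace $D_{n,k}(a,s)$ by $U_{n,k}(a)$, $D_{n,k}(s,a)$ by $U_{n,-k}(a)$, and the other atomic formulas that mention $s$ by their fixed truth values. So an isomorphism for $L'$ and the $U_{n,k}$ is an isomorphism for everything, and the argument of Section 10, read with $u(a)$ in place of $\delta(a,s)$ and with the clauses about $S$ left out, gives one for any bi-embeddable pair.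

The trouble is that a single point gives $u_n(a)$ exactly, at each finite level $n$. Replace the point by a whole orbit $S$. No single $s\in S$ is distinguished, and for all $a$ and $k$ the statement $\exists s\in S\;\delta_n(a,s)=k$ is true, because $\rho_n$ is onto and we may translate $s$. So at each finite level the comparison with $S$ says nothing. What remains is $\delta(a,s)+B$, which involves all $n$ together. In any fixed model this is a well-defined label, and elementary embeddings preserve it. But first-order logic cannot see it from $V\cup Q$: in an $\aleph_1$-saturated model $B=\mathbb Z_p$, and the label is trivial.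

**Definition (the theory $\Sigma$).** $L=L'\cup\{S\}$ with $S$ a unary predicate. Put $A=Q\cup S$. $\Sigma$ consists of the axioms (A1)–(A5) with this $A$, where (A1) says that $V,Q,S$ partition the universe and (A4) says in addition that the action preserves $Q$ and $S$ and that $S$ is a single orbit (nonempty).

**Models of $\Sigma$ from models of $\Sigma'$.** Given $N\models\Sigma'$ and an orbit $O\subseteq Q$, add a disjoint copy $S=\{a^*:a\in O\}$ of $O$ with $a^*+v=(a+v)^*$. Let $\pi:Q\cup S\to Q$ be the identity on $Q$ and $\pi(a^*)=a$, and extend $\delta$ by $\delta(x,y)=\delta(\pi(x),\pi(y))$. Since $\pi$ commutes with the action, (A5) holds, and the other axioms are clear. The result is a model $M$ of $\Sigma$ in which $V\cup Q$, as an $L'$-structure, is $N$. In particular $\Sigma$ is consistent.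

We shall see that $\Sigma$ axiomatizes a complete theory $T$. Put $\varphi(x):=\neg S(x)$. This pair is the counterexample, and the rest of the lecture proves the following.

**Theorem 2.** The conjecture is false. There are a countable complete theory $T$ with the SB property and a formula $\varphi(x)$ whose induced theory $T'$ does not have the SB property. Moreover, in every infinite cardinality $T'$ has $2^{\aleph_0}$ pairwise elementarily bi-embeddable, pairwise non-isomorphic models.

## 8. Closed sets and a back-and-forth system

We recall two standard tools. A structure in a countable language is *$\aleph_1$-saturated* if it realizes every finitely satisfiable set of formulas in finitely many variables over countably many parameters; every structure has an $\aleph_1$-saturated elementary extension. For relational structures $M,N$, a set of bijections $h$ between subsets of $M$ and of $N$, preserving all relations both ways, is a *back-and-forth system* if for every $h$ in it and every $m\in M$ some extension of $h$ in the system has $m$ in its domain, and for every $n\in N$ some extension has $n$ in its image. Each member of such a system is a partial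 elementary map (induction on formulas; the system is used at the quantifiers).

**Lemma 3.** In models of $\Sigma$ or $\Sigma'$:

* (F1) For $n\ge1$, $v\in nV\iff\rho(v)\in n\mathbb Z_p$.
* (F2) The fibers of $\rho_n$ are infinite.
* (F3) If the model is $\aleph_1$-saturated, then for every $z\in\mathbb Z_p$ and countable $C\subseteq V$ there is $v\in V\setminus C$ with $\rho(v)=z$. In particular $\rho(V)=\mathbb Z_p$.

*Proof.* (F1) Write $n=p^en'$ with $p\nmid n'$. Multiplication by $n'$ is bijective on $V$ by (A2), so $nV=p^eV$, which is $\ker\rho_e$ by (A3) (read $\rho_0=0$). Since $n'$ is invertible in $\mathbb Z_p$, $n\mathbb Z_p=p^e\mathbb Z_p$, and $\rho(v)\in p^e\mathbb Z_p$ iff $\rho_e(v)=0$. (F2) The fibers are cosets of $p^nV$. Now $V\neq0$ because $\rho_1$ is onto, and $V$ is torsion-free, so $p^nV\cong V$ is infinite. (F3) Finitely many of the formulas $R_{n,z_n}(x)$ ($n\ge1$) and $x\ne c$ ($c\in C$) follow from a single $R_{n,z_n}(x)$ with $n$ large and finitely many $x\ne c$, so they are satisfiable by (F2). $\square$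

**Definition (closed set).** Let $M\models\Sigma$ or $M\models\Sigma'$. A subset $C=C_V\cup C_A$ with $C_V\subseteq V$, $C_A\subseteq A$ is *closed in $M$* if:

* $C_V$ is a subgroup of $V$;
* $nv\in C_V$ with $n\ge1$, $v\in V$ implies $v\in C_V$;
* $C_A+C_V=C_A$;
* $a,\,a+v\in C_A$ implies $v\in C_V$.

The set $\{0\}$ is closed. In the model $V=\mathbb Z_{(p)}$, $Q=\mathbb Z_p$ of Section 6, any nonzero subgroup closed under division is all of $\mathbb Z_{(p)}$. So the closed sets are those with $C_V=\{0\}$ and $C_A$ meeting each orbit in at most one point, and those with $C_V=V$ and $C_A$ a union of orbits.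

**Closure of a finite tuple.** For a finite tuple $d$, let $G$ be the subgroup of $V$ generated by the $V$-entries of $d$ and by all $v$ with $a_i+v=a_j$ for $A$-entries $a_i,a_j$ of $d$. Put $C_V=\{u\in V:nu\in G\text{ for some }n\ge1\}$, $C_A=\bigcup_i(a_i+C_V)$ and $\mathrm{cl}(d)=C_V\cup C_A$. In the example just used, $\mathrm{cl}(a)=\{0,a\}$ and $\mathrm{cl}(a,a+1)=V\cup(a+V)$.

The set $\mathrm{cl}(d)$ is closed. The first three conditions are clear. For the fourth, let $a_i+c$ and $a_i+c+v=a_j+c'$ be in $C_A$ with $c,c'\in C_V$; then $a_i+(c+v-c')=a_j$, so $c+v-c'\in G$ and $v\in C_V$. The set is countable, because $G$ is finitely generated and roots in $V$ are unique. Finally, each of its elements is definable over $d$ without using $S$: the elements $v$ with $a_i+v=a_j$ by $\mathrm{Act}$ and freeness, the roots $u$ by $\mathrm{Add}$ and torsion-freeness, and $a_i+u$ by $\mathrm{Act}$.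

**Lemma 4.** Let $M,N$ be $\aleph_1$-saturated models of $\Sigma$ (or both of $\Sigma'$). The isomorphisms $h:C\to C'$ between countable closed subsets $C\subseteq M$, $C'\subseteq N$ (bijections preserving all relations both ways) form a nonempty back-and-forth system. Hence each such $h$ is a partial elementary map.

*Proof.* The map $\{0\}\to\{0\}$ belongs to the system. By symmetry we treat only "forth". Let $h:C\to C'$ be in the system and $m\in M\setminus C$. Note that $h|_{C_V}$ is a group isomorphism onto $C'_V$ with $\rho(h(c))=\rho(c)$.

**Case 1: $m=v\in V$.** The aim is to add $v$ and all forced consequences. By (F3) choose $v'\in V(N)\setminus C'_V$ with $\rho(v')=\rho(v)$. If $kv\in C_V$ with $k\ne0$, then $v\in C_V$ by closedness, which is false; so $C_V+\mathbb Zv=C_V\oplus\mathbb Zv$, and likewise for $C_V',v'$. Hence $h_1(c+kv)=h(c)+kv'$ is an isomorphism $C_V\oplus\mathbb Zv\to C_V'\oplus\mathbb Zv'$ preserving $\rho$.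

Next we add roots. Let $C_V^+=\{u\in V:nu\in C_V+\mathbb Zv\text{ for some }n\ge1\}$, and define $C_V'^+$ likewise. If $nu=x\in C_V+\mathbb Zv$, then $\rho(h_1(x))=\rho(x)=n\rho(u)\in n\mathbb Z_p$, so by (F1) and torsion-freeness there is a unique $u'\in V(N)$ with $nu'=h_1(x)$. Put $h^+(u)=u'$. This does not depend on the choice of $n$: if also $n^*u=x^*$ and $n^*u^*=h_1(x^*)$, then
$$nn^*u'=n^*h_1(x)=h_1(n^*x)=h_1(nx^*)=nn^*u^*,$$
so $u'=u^*$. It is a homomorphism: if $nu=x$ and $lw=y$, then $nl(u+w)=lx+ny$ and $nl(h^+(u)+h^+(w))=h_1(lx+ny)$. It extends $h_1$. It is injective, since $h^+(u)=0$ gives $h_1(x)=0$, $x=0$, $u=0$. It is onto $C_V'^+$: if $nu'=x'\in C_V'+\mathbb Zv'$, the same use of (F1) for $h_1^{-1}$ gives $u$ with $nu=h_1^{-1}(x')$, and $h^+(u)=u'$. It preserves $\rho$, since $n\rho(u')=\rho(x)=n\rho(u)$ and $\mathbb Z_p$ is torsion-free.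

Now we move the torsor elements along. Put $C_A^+=C_A+C_V^+$ and $h^+(a+u)=h(a)+h^+(u)$ for $a\in C_A$, $u\in C_V^+$. If $a+u=b+u'$ with $a,b\in C_A$, then $b=a+(u-u')$, so $u-u'\in C_V$ by closedness. As $h$ preserves $\mathrm{Act}$, $h(b)=h(a)+h(u-u')$, and so $h(b)+h^+(u')=h(a)+h^+(u)$. Hence $h^+$ is well defined on $C_A^+$. The same construction from $h^{-1}$ gives its inverse, so it is a bijection onto $C_A'^+=C'_A+C_V'^+$. It preserves $\mathrm{Act}$ by construction, $Q$ and $S$ because these are unions of orbits, and $\delta$ because by (2)
$$\delta(h(a)+h^+(u),h(b)+h^+(u'))=\delta(a,b)+\rho(u)-\rho(u')=\delta(a+u,b+u').$$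
Since this applies to the inverse too, relations are preserved both ways. Finally $C^+=C_V^+\cup C_A^+$ is countable and closed. The first three conditions are clear. For the fourth, let $a+u$ and $a+u+t=b+u'$ be in $C_A^+$ with $a,b\in C_A$ and $u,u'\in C^+_V$. Then $b=a+w$ with $w=u+t-u'$, so $w\in C_V$ by closedness of $C$, and $t=w+u'-u\in C_V^+$. The same holds in $N$.

**Case 2: $m=a\in A$ lies in the orbit of some $b\in C_A$.** Write $a=b+v$. Here $v\notin C_V$, since $C_A+C_V=C_A$ and $a\notin C_A$. Case 1 applied to $v$ puts $a$ into $C_A^+$.

**Case 3: $m=a\in A$ lies in an orbit not meeting $C_A$.** First we find $a''\in A(N)$, with $a''\in Q$ iff $a\in Q$, whose orbit does not meet $C_A'$. If $a\in Q$, use $\aleph_1$-saturation: the formulas $Q(x)$ and $\neg\exists v\,\mathrm{Act}(v,c,x)$ for $c\in C_A'$ are finitely satisfiable because $Q(N)$ has infinitely many orbits. If $a\in S$, then $C_A\cap S=\emptyset$, because $S$ is one orbit; so $C_A'\cap S=\emptyset$, and any $a''\in S(N)$ works.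

Next we adjust $a''$ inside its orbit. If $C_A=\emptyset$ put $a'=a''$. Otherwise fix $b_0\in C_A$, take by (F3) some $v'\in V(N)$ with $\rho(v')=\delta(a,b_0)-\delta(a'',h(b_0))$, and put $a'=a''+v'$. Then $\delta(a',h(b_0))=\delta(a,b_0)$, and for all $b\in C_A$
$$\delta(a',h(b))=\delta(a',h(b_0))+\delta(h(b_0),h(b))=\delta(a,b_0)+\delta(b_0,b)=\delta(a,b).$$
Extend $h$ to $C\cup(a+C_V)$ by $a+c\mapsto a'+h(c)$. This is injective, since the action is free and the orbit of $a'$ misses $C_A'$. It preserves $V,Q,S,\mathrm{Add},\mathrm{Act},R_{n,k}$, and it preserves $\delta$ by the last display and (2). The new set is closed: two of its $A$-elements in one orbit lie both in $C_A$ or both in $a+C_V$, and in each case their difference is in $C_V$. The same holds for the image $C'\cup(a'+C_V')$. $\square$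

**Corollary 5.** (i) $\Sigma$ and $\Sigma'$ are complete. (ii) If $N\subseteq M$ are models of $\Sigma'$, $N$ is a substructure of $M$, and $N$ is closed in $M$, then $N\preceq M$.

*Proof.* (i) Two models of $\Sigma$ have $\aleph_1$-saturated elementary extensions. By Lemma 4 the map $\{0\}\to\{0\}$ between these is partial elementary, so they are elementarily equivalent. The same holds for $\Sigma'$.

(ii) Let $N^*\succeq N$ and $M^*\succeq M$ be $\aleph_1$-saturated, let $d$ be a finite tuple from $N$, and let $C=\mathrm{cl}(d)$, computed in $N$. We check that $C$ is closed in both $N^*$ and $M^*$. The first and third conditions concern only elements of $C$, so they hold everywhere.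

In $N^*$: if $v\in V(N^*)$ and $nv\in C_V$, then by elementarity $nv$ has an $n$-th root in $V(N)$, which equals $v$ because roots are unique; so $v\in V(N)$, and $v\in C_V$. If $a,a+v\in C_A$ with $v\in V(N^*)$, then by elementarity some $w\in V(N)$ has $a+w=a+v$, and $w=v$ by freeness; so $v\in C_V$.

In $M$: if $v\in V(M)$ and $nv\in C_V\subseteq V(N)$, then $v\in V(N)$ because $N$ is closed in $M$, hence $v\in C_V$. If $a,a+v\in C_A$ with $v\in V(M)$, then again $v\in V(N)$ because $N$ is closed in $M$, hence $v\in C_V$. From $M$ we pass to $M^*$ by elementarity, exactly as from $N$ to $N^*$.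

Since $N$ is a substructure of $M$, $\mathrm{id}_C$ preserves all relations between $N^*$ and $M^*$. By Lemma 4 it is elementary, so $d$ has the same type in $N$ and in $M$. $\square$

Let $T$ be the complete theory axiomatized by $\Sigma$. For $M\models T$, $\varphi(M)=V\cup Q$ is, as an $L'$-structure, a model of $\Sigma'$.

## 9. The induced structure on $V\cup Q$ is the $L'$-structure

This section shows that $S$ leaves no trace on $V\cup Q$.

**Proposition 6.** For every $L$-formula $\theta(\bar x)$ there is an $L'$-formula $\theta'(\bar x)$ such that for all $M\models T$ and $\bar d\in\varphi(M)^n$: $M\models\theta(\bar d)\iff\varphi(M)\models\theta'(\bar d)$, where $\varphi(M)$ is viewed as an $L'$-structure.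

*Proof.* **Step 1: in a saturated model, $L'$-types determine $L$-types.** Let $M\models T$ be $\aleph_1$-saturated, and let $d,d'\in\varphi(M)^n$ have the same $L'$-type in $\varphi(M)$. Each element $e$ of $\mathrm{cl}(d)$ is defined in $\varphi(M)$ by an $L'$-formula over $d$. Send $e$ to the element defined by the same formula over $d'$. Because $d$ and $d'$ have the same $L'$-type, this is a well-defined $L'$-elementary map, and it is a bijection $\mathrm{cl}(d)\to\mathrm{cl}(d')$, since both sets are built from the tuples by the same formulas. Both sets are countable, closed in $M$, and disjoint from $S$. On subsets of $V\cup Q$ the relations of $L$ are those of $L'$ together with the empty predicate $S$, so the map is an isomorphism for $L$. Hence it belongs to the system of Lemma 4 for the pair $(M,M)$ of models of $\Sigma$, and it is elementary for $L$. So $d$ and $d'$ have the same $L$-type in $M$.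

**Step 2: compactness.** For an $L'$-formula $\chi$ let $\chi^\varphi$ be its relativization to $\varphi$. Suppose that
$$\{\theta(\bar x),\neg\theta(\bar y)\}\cup\{\neg S(x_i),\neg S(y_i)\}_i\cup\{\chi^\varphi(\bar x)\leftrightarrow\chi^\varphi(\bar y):\chi\in L'\}$$
is consistent with $T$. Then it is realized in an $\aleph_1$-saturated $M\models T$ by tuples in $\varphi(M)$ with the same $L'$-type but different $L$-types, which contradicts Step 1. So it is inconsistent with $T$, and there are finitely many $\chi_1,\dots,\chi_r$ such that in all models of $T$, tuples of $\varphi$ that agree on $\chi_1^\varphi,\dots,\chi_r^\varphi$ agree on $\theta$. Let $\theta'$ be the disjunction of those sign patterns $\bigwedge_i\pm\chi_i$ that are satisfied by some tuple of $\varphi$ satisfying $\theta$. Since $T$ is complete, the list of these patterns is the same in all models, so $\theta'$ is as required. $\square$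

**Consequence.** The $L'$-relations on $\varphi(M)$ are among the induced relations, and by Proposition 6 every induced relation is given in all models by a fixed $L'$-formula. So $T'$ is a definitional expansion of the complete theory $\Sigma'$. Every model of $\Sigma'$ expands uniquely to a model of $T'$, and elementary embeddings and isomorphisms are the same for both. Hence $T'$ has SB iff the theory axiomatized by $\Sigma'$ has SB.

## 10. $T$ has the SB property

**Proposition 7.** If $M,N\models T$ are elementarily embeddable into each other, then $M\cong N$.

*Proof.* Let $f:M\to N$ and $g:N\to M$ be elementary. Put $B_M=\rho(V(M))\subseteq\mathbb Z_p$ and $V^0(M)=\ker\rho$, and likewise for $N$. We find three invariants that agree, and then build an isomorphism from them.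

**Step 1: $B_M=B_N$.** Since $f$ preserves the $R_{n,k}$, $\rho(f(v))=\rho(v)$, so $B_M\subseteq B_N$. By symmetry equality holds. Write $B$ for this group.

**Step 2: $V^0(M)$ and $V^0(N)$ are $\mathbb Q$-vector spaces of the same dimension.** $V^0$ is torsion-free. It is divisible: if $\rho(v)=0$ and $\ell$ is prime, then $v=\ell v_1$ for some $v_1\in V$ by (F1), and $\ell\rho(v_1)=0$ gives $v_1\in V^0$. So it is a $\mathbb Q$-vector space. The maps $f,g$ restrict to injective additive, hence $\mathbb Q$-linear, maps $V^0(M)\to V^0(N)\to V^0(M)$, so the dimensions agree.

**Step 3: the orbits of $Q$ have the same labels with the same multiplicities.** For an orbit $O\subseteq Q(M)$ put $c(O)=\delta(a,s)+B\in\mathbb Z_p/B$ with $a\in O$, $s\in S(M)$. By (2), $\delta(a+v,s+w)=\delta(a,s)+\rho(v)-\rho(w)$; since $S$ is a single orbit, $c(O)$ is independent of the choices. This is where $S$ stops the translations. Let $m_M(\xi)$ be the number of orbits $O\subseteq Q(M)$ with $c(O)=\xi$. Being in the same orbit is expressed by $\exists v\,\mathrm{Act}(v,a,b)$, so $f$ maps distinct orbits into distinct orbits. It maps $S(M)$ into $S(N)$ and preserves $\delta$,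 so it preserves $c$. Hence $m_M(\xi)\le m_N(\xi)$ for all $\xi$. By symmetry, and by Cantor–Bernstein for cardinals, $m_M=m_N$.

**Step 4: an isomorphism of groups.** The map $\rho:V(M)\to B$ is onto and its kernel is divisible. Divisible abelian groups are injective, so $V(M)\cong V^0(M)\oplus B$ with $\rho$ the projection to $B$. The same holds for $N$. By Step 2 there is an isomorphism $\alpha:V(M)\to V(N)$ with $\rho\circ\alpha=\rho$.

**Step 5: an isomorphism of models.** Choose $s\in S(M)$, $s'\in S(N)$, and by Step 3 a bijection $\beta$ from the orbits of $Q(M)$ to those of $Q(N)$ with $c(\beta(O))=c(O)$. For each $O$ pick $a_O\in O$ and $b\in\beta(O)$. Then $\delta(a_O,s)-\delta(b,s')\in B=\rho(V(N))$, so we can translate $b$ to some $b_O\in\beta(O)$ with $\delta(b_O,s')=\delta(a_O,s)$. Define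
$$F|_V=\alpha,\qquad F(s+v)=s'+\alpha(v),\qquad F(a_O+v)=b_O+\alpha(v).$$
$F$ is a bijection that preserves $V,Q,S,\mathrm{Add},\mathrm{Act}$, and it preserves the $R_{n,k}$ since $\rho\circ\alpha=\rho$. For $x\in A$ we have $\delta(F(x),s')=\delta(x,s)$: both sides are $\rho(v)$ if $x=s+v$, and both are $\delta(a_O,s)+\rho(v)$ if $x=a_O+v$. Therefore
$$\delta(F(x),F(y))=\delta(F(x),s')-\delta(F(y),s')=\delta(x,s)-\delta(y,s)=\delta(x,y).$$
So $F$ is an isomorphism. $\square$

## 11. Continuum many bi-embeddable models of $T'$

By Section 9 it is enough to work with $\Sigma'$. We realize Section 5 with the group $X=\mathbb Z_p/\mathbb Z_{(p)}$.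

**Definition (the models $\mathfrak M(\mu,W)$).** Let $W$ be a $\mathbb Q$-vector space and $\mu$ a function from $X$ to cardinals with $\sum_\xi\mu(\xi)$ infinite. Put $V=\mathbb Z_{(p)}\oplus W$ with $\rho(r,w)=r\in\mathbb Z_p$, and
$$Q=\{(x,w,i):x\in\mathbb Z_p,\ w\in W,\ i<\mu(x+\mathbb Z_{(p)})\},$$
$$(x,w,i)+(r,u)=(x+r,w+u,i),\qquad\delta((x,w,i),(y,u,j))=x-y,$$
where $V$ and $Q$ are taken disjoint.

With $W=0$ and $\mu$ constantly $1$ this is the example of Section 6. In general it is a model of $\Sigma'$. $V$ is torsion-free and divisible by all primes $q\ne p$. The map $\rho_n$ is onto, with kernel $p^n\mathbb Z_{(p)}\oplus W=p^nV$ because $W$ is divisible. The action is well defined because $x+r$ and $x$ have the same class in $X$; it is free; and (A5) is immediate. Two elements $(x,w,i)$ and $(y,u,j)$ are in one orbit iff $i=j$ and $x-y\in\mathbb Z_{(p)}$, so there are exactly $\mu(\xi)$ orbits over each $\xi\in X$, hence infinitely many in all.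

**Step 1: translations give elementary embeddings.** If $s\in X$ and $\mu(\xi)\le\mu'(\xi+s)$ for all $\xi$, then $\mathfrak M(\mu,W)$ embeds elementarily into $\mathfrak M(\mu',W)$. Let $\hat s\in\mathbb Z_p$ lift $s$. Use the identity on $V$ and $(x,w,i)\mapsto(x+\hat s,w,i)$ on $Q$. The image point exists, since $i<\mu(x+\mathbb Z_{(p)})\le\mu'(x+\hat s+\mathbb Z_{(p)})$. The map is injective and preserves the action and $\delta$, so it is an $L'$-embedding. Its image is a substructure that is a model of $\Sigma'$, contains all of $V$, and meets $Q$ in a union of orbits; such a set is closed. By Corollary 5(ii) the image is an elementary substructure.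

**Step 2: isomorphisms come from translations.** If $F:\mathfrak M(\mu,W)\to\mathfrak M(\mu',W)$ is an isomorphism, then there is $s\in X$ with $\mu'(\xi+s)=\mu(\xi)$ for all $\xi$. Write $x(a)$ for the first coordinate of $a\in Q$. Since $F$ preserves $\delta$, $x(F(a))-x(F(b))=x(a)-x(b)$ for all $a,b$, so $x(F(a))=x(a)+\hat s$ with a constant $\hat s\in\mathbb Z_p$. Put $s=\hat s+\mathbb Z_{(p)}$. $F$ induces a bijection of orbits taking those over $\xi$ exactly to those over $\xi+s$.

**Step 3: an element of infinite order in $X$.** For integers $k\ge1$ and $l$ the equation $k\tau=l$ has at most one solution in the torsion-free group $\mathbb Z_p$. As $\mathbb Z_p$ is uncountable, there is $\tau\in\mathbb Z_p$ solving no such equation, that is, $\tau\notin\mathbb Q$. Put $t=\tau+\mathbb Z_{(p)}$. If $kt=0$ with $k\ge1$, then $k\tau=a/b\in\mathbb Z_{(p)}$ for some integers $a$ and $b\geq 1$, so $kb\tau=a$, which is excluded. So $t$ has infinite order.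

**Step 4: the family.** For $\varepsilon\in\{0,1\}^{\mathbb N}$ (with $0\in\mathbb N$) let
$$\mu_\varepsilon(kt)=2k+1+\varepsilon_k\quad(k\in\mathbb N),\qquad\mu_\varepsilon=0\text{ elsewhere}.$$
For all $\varepsilon,\varepsilon'$ and $k\in\mathbb N$,
$$\mu_\varepsilon(kt)\le2k+2<2(k+1)+1\le\mu_{\varepsilon'}(kt+t),$$
and elsewhere $\mu_\varepsilon$ is $0$. So Step 1 with $s=t$ embeds $\mathfrak M(\mu_\varepsilon,W)$ elementarily into $\mathfrak M(\mu_{\varepsilon'},W)$, for every pair $\varepsilon,\varepsilon'$.

If $\mathfrak M(\mu_\varepsilon,W)\cong\mathfrak M(\mu_{\varepsilon'},W)$, then the $s$ of Step 2 translates the support of $\mu_\varepsilon$ onto that of $\mu_{\varepsilon'}$, and both supports are $\{kt:k\in\mathbb N\}$. Translating $0$ gives $s=jt$ with $j\in\mathbb N$. Since $t$ has infinite order, $j+\mathbb N=\mathbb N$, so $j=0$. Hence $\mu_\varepsilon=\mu_{\varepsilon'}$ and $\varepsilon=\varepsilon'$.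

**Step 5: cardinalities and conclusion.** $\mathfrak M(\mu_\varepsilon,W)$ has countably many orbits, each in bijection with $V=\mathbb Z_{(p)}\oplus W$, so its cardinality is $\max(\aleph_0,|W|)$. With $W=0$ this is $\aleph_0$, and with $\dim W=\kappa$ it is $\kappa$, for any infinite $\kappa$. So in every infinite cardinality there are $2^{\aleph_0}$ models of $\Sigma'$ that are pairwise elementarily bi-embeddable and pairwise non-isomorphic. By Section 9 the same is true for $T'$, so $T'$ fails SB. The theory $T$ is complete by Corollary 5(i), its language is countable, and it has SB by Proposition 7. This proves Theorem 2. $\square$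

## 12. How far $M$ is from $\mathrm{dcl}(\varphi(M))$ in the example

**Proposition 8.** In the example every model of $T'$ is, up to isomorphism, $\varphi(M)$ with its induced structure for some $M\models T$. Moreover, for every $M\models T$ and any single $s\in S(M)$, $M=\mathrm{dcl}(\varphi(M)\cup\{s\})$.

*Proof.* The $L'$-reduct $N$ of a model of $T'$ is a model of $\Sigma'$. Adding as $S$ a copy of one $Q$-orbit, as in Section 7, gives $M\models\Sigma$ with $\varphi(M)=N$ as $L'$-structures. By Section 9 the remaining induced relations are given by fixed $L'$-formulas, so they agree as well. For the second claim, $S=s+V$, and $s+v$ is the only $y$ with $\mathrm{Act}(v,s,y)$. $\square$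

So the failure of the conjecture here is not caused by models of $T'$ that do not extend to models of $T$. One parameter from outside $\varphi(M)$ is enough to break the conjecture, and by Proposition 1 the conjecture holds when none is needed, that is, when $M=\mathrm{dcl}(\varphi(M))$ for all $M\models T$.
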